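# A graph that is zero-forcing for $\mathbb Z_n$ but not for every abelian group of order $n$

## 1. A clique, two branches, three hubs and a long path

Fix $w=3^k$ with $k\ge 2$ and a prime $q\ge 3w+4$. Put
$$n=3wq,\qquad c=q-3,\qquad M=n^{3w}.$$
Note that $c\ge 3w+1$. We build a graph $G$ in three stages.

**The graph $D$.** Its vertices are $r,\,y_1,y_2,y_3,y_4,\,z_3,z_4,\,v_3,v_4$ and the $w-1$ vertices of a clique $\Theta$. Each of $y_1,y_2,y_3,y_4$ is adjacent to every vertex of $\Theta$. The only other edges are
$$ry_1,\quad ry_2,\quad y_3z_3,\quad z_3v_3,\quad y_4z_4,\quad z_4v_4 .$$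
So $r$ hangs on the clique through $y_1$ and $y_2$, and two branches $y_3,z_3,v_3$ and $y_4,z_4,v_4$ leave the clique on the other side. There are no edges among the $y_i$. The graph $D$ is connected.

**The core.** Take a path $P=s_1s_2\cdots s_c$ and join it to $D$ by the single edge $s_cr$.

**Pendant paths.** To attach a pendant path to $u$ means to add a new path and an edge from $u$ to one end of it. To each $s_i$ attach $M$ disjoint pendant paths on $3w-1$ vertices. To each of the three *hubs* $r,v_3,v_4$ attach $M$ disjoint pendant paths on $w-1$ vertices. The vertices of $\Theta$, the $y_i$ and the $z_j$ carry nothing.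

The smallest instance is $w=9$, $q=31$, $n=837$. Then $|\Theta|=8$, $D$ has $17$ vertices, $P$ has $28$, and $M=837^{27}$.

Now for its purpose. We put elements of an abelian group of order $n$ on the vertices and try to avoid every connected set with sum zero. The graph is built so that this is possible for $\mathbb Z_w\times\mathbb Z_3\times\mathbb Z_q$ and impossible for $\mathbb Z_n\cong\mathbb Z_{3w}\times\mathbb Z_q$. The difference between the two groups that we exploit is very small. An element $y\in\mathbb Z_{3w}$ with $3y=0$ is a multiple of $w$, hence a multiple of $3$, hence lies in the subgroup of order $w$. In $\mathbb Z_w\times\mathbb Z_3$, the element $(0,1)$ is also killed by $3$, but it lies outside $\mathbb Z_w\times 0$. The proof will show that a $\mathbb Z_n$-labelling without zero sums must put on $y_1$ an element of $\mathbb Z_{3w}$ that is killed by $3$ and lies outside the subgroup of order $w$. There is none.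

## 2. Zero-forcing graphs and free labellings

All graphs are finite, and all groups are finite abelian groups, written additively. For a map $\ell:V(G)\to\mathcal G$ (a *labelling*) and a set $A$ of vertices, write $\ell(A)=\sum_{a\in A}\ell(a)$. We say that $A$ is *connected* if $A\ne\emptyset$ and the induced subgraph $G[A]$ is connected.

**Definition.** A graph $G$ is *zero-forcing* for $\mathcal G$ if for every labelling $\ell:V(G)\to\mathcal G$ there is a connected set $A$ with $\ell(A)=0$. A labelling is *free* if $\ell(A)\neq 0$ for all connected $A$.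

So $G$ is zero-forcing for $\mathcal G$ if and only if it has no free $\mathcal G$-labelling. For example, the triangle with labels $1,1,1$ in $\mathbb Z_4$ has connected sums $1,2,3$, so the triangle is not zero-forcing for $\mathbb Z_4$. It is zero-forcing for $\mathbb Z_2\times\mathbb Z_2$: in a free labelling each label is non-zero and any two labels differ, since the two ends of an edge must not sum to $0$. The labels are then the three non-zero elements, whose sum is $0$, which is a contradiction.

If a subgraph of $G$ is zero-forcing for $\mathcal G$, so is $G$, because a set that is connected in a subgraph is connected in $G$.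

The problem comes from Daniel Weißauer, "A zero-sum problem on graphs", arXiv:1610.04407 (2016). It asks to prove or disprove the following.

**Conjecture.** If a graph is zero-forcing for $\mathbb Z_n$, then it is zero-forcing for any finite abelian group of order $n$.

The conjecture is false.

**Theorem 1.** Let $w=3^k$ with $k\ge2$, let $q\ge 3w+4$ be a prime, and let $n=3wq$. There is a finite connected graph $G$ that is zero-forcing for $\mathbb Z_n$ but not zero-forcing for $\mathbb Z_w\times\mathbb Z_3\times\mathbb Z_q$, an abelian group of order $n$.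

The graph of Section 1 is such a $G$. We use two textbook facts.

**Fact (paths).** A path on $|\mathcal G|$ vertices is zero-forcing for $\mathcal G$. Indeed, the $|\mathcal G|+1$ partial sums of the labels, starting with $0$, cannot all be distinct, and the difference of two equal ones is the sum of a subpath.

**Fact (Cauchy–Davenport).** For a prime $p$ and non-empty $A,B\subseteq\mathbb Z_p$ we have $|A+B|\ge\min(p,|A|+|B|-1)$. By induction, $|A_1+\dots+A_m|\ge\min(p,|A_1|+\dots+|A_m|-m+1)$.

For instance, in $\mathbb Z_7$ we have $\{0,1\}+\{0,1\}=\{0,1,2\}$, with equality. In $\mathbb Z_3$ the sum of two two-element sets is everything. In particular, *the subset sums of two non-zero elements of $\mathbb Z_3$ cover $\mathbb Z_3$*. We refer to Cauchy–Davenport as CD.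

## 3. Squarefree orders, order four, and cycles

**Proposition 2.** The conjecture holds for squarefree $n$ and for $n=4$.

*Proof.* For squarefree $n$ the only abelian group of order $n$ is $\mathbb Z_n$. Let $n=4$. If $G$ contains a path on $4$ vertices as a subgraph, it is zero-forcing for every group of order $4$ by the fact on paths.

Suppose $G$ contains no such path. We determine its components. If a component contains a triangle $abd$ and a further vertex, then some further vertex $h$ is adjacent to the triangle, say to $a$, and $h,a,b,d$ is a path on $4$ vertices. A cycle of length at least $4$ also contains such a path. So a component is either a triangle or a tree. A tree without a path on $4$ vertices has diameter at most $2$, so it is a star, where $K_1$ and $K_2$ count as stars. Label every triangle by $1,1,1$ and every star by $1$ at the center and $2$ at each leaf. Connected sets in triangles have sums $1,2,3$. In a star, a single leaf has sum $2$, and a set containing the center has odd sum. This is a free $\mathbb Z_4$-labelling, so $G$ is not zero-forcing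 for $\mathbb Z_4$, and the conjecture claims nothing about $G$. $\square$

Cycles do not contradict the conjecture either. A known result says that for $\mathcal G$ of exponent $m$, a cycle $C$ is zero-forcing for $\mathcal G$ if and only if $|C|\ge 1+\frac{m-1}{m}|\mathcal G|$. For $\mathbb Z_n$ the bound is $n$. For a non-cyclic group of order $n$ it is $1+n-\frac nm<n$. So among cycles the cyclic group is the hardest to force. A counterexample has to look quite different.

## 4. What many pendant paths do, and why they must not be attached everywhere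

The first tool converts many pendant paths at a vertex into a subgroup.

**Lemma 3.** Let $\Gamma$ be a finite abelian group of order $N$. Let a graph arise from a graph $G_0$ by attaching disjoint pendant paths to some of its vertices, where each vertex $u$ that carries pendant paths carries at least $N^{L_u+1}$ of them, all on $L_u$ vertices. Let $\ell$ be a free $\Gamma$-labelling of the resulting graph. Then each such $u$ has a subgroup $K_u\le\Gamma$ with $|K_u|\ge L_u+1$ such that for every connected $A\subseteq V(G_0)$ and every set $U\subseteq A$ of vertices carrying pendant paths,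
$$\ell(A)\notin\sum_{u\in U}K_u .$$

*Proof.* Let $u$ carry pendant paths on $L=L_u$ vertices. There are $N^L$ possible label sequences of such a path, read from $u$ outward. So some $N$ of the pendant paths at $u$ carry the same sequence $\lambda_1,\dots,\lambda_L$. Put $Y=\{0,\lambda_1,\lambda_1+\lambda_2,\dots,\lambda_1+\dots+\lambda_L\}$. The $L+1$ listed elements are distinct, since the difference of two of them is, up to sign, the sum of a subpath, which is non-zero.

Write $jY=Y+\dots+Y$ with $j$ summands. As $0\in Y$, we have $Y\subseteq 2Y\subseteq 3Y\subseteq\cdots$. If $jY=(j+1)Y$ then adding $Y$ repeatedly shows that the chain is constant from $j$ on. So it grows strictly until it stabilizes. All sets have at most $N$ elements, hence $NY=(N+1)Y=\dots=2N\,Y$. Thus $NY$ is closed under addition, and being finite and non-empty it is a subgroup. It contains $Y$ and is contained in $\langle Y\rangle$, so $NY=\langle Y\rangle=:K_u$, and $|K_u|\ge L+1$.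

Now suppose $\ell(A)\in\sum_{u\in U}K_u$. Then $-\ell(A)=\sum_{u\in U}k_u$ with $k_u\in K_u=NY_u$, where $Y_u$ denotes the set $Y$ at $u$. So $k_u$ is a sum of $N$ elements of $Y_u$. Each of these is the sum of an initial segment (possibly empty) of a pendant path with the chosen sequence, and we have $N$ such paths at $u$, one for each summand. Adding these initial segments to $A$, for all $u\in U$, keeps the set connected and makes its sum $0$. This contradicts freeness. $\square$

Example: let $\Gamma=\mathbb Z_6$, and let $u$ carry many pendant paths on two vertices, all labelled $2,2$. Then $Y=\{0,2,4\}=K_u$, and the lemma says that connected sets $A\subseteq V(G_0)$ containing $u$ have odd sum.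

A sensible first attempt is to look for a counterexample of order $3w$, with $\mathbb Z_{3w}$ against $\mathbb Z_w\times\mathbb Z_3$, by attaching paths on $w-1$ vertices to every vertex of some connected graph $G_0$. This cannot work.

**Remark (pendant paths at every vertex).** Let $w=3^k$ with $k\ge1$, let $G_0$ be connected, and let $G_1$ arise from $G_0$ by attaching $(3w)^w$ pendant paths on $w-1$ vertices to every vertex. Let $\Gamma$ be $\mathbb Z_{3w}$ or $\mathbb Z_w\times\mathbb Z_3$. Then $G_1$ is zero-forcing for $\Gamma$ if and only if $G_0$ is zero-forcing for $\mathbb Z_3$.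

*Check.* There is a surjection $\pi:\Gamma\to\mathbb Z_3$ whose kernel is cyclic of order $w$, generated by some $g$. (Take reduction mod $3$ and $g=3$, or the second coordinate and $g=(1,0)$.) If $\lambda$ is a free $\mathbb Z_3$-labelling of $G_0$, label $u\in V(G_0)$ by any lift of $\lambda(u)$ and every pendant vertex by $g$. A connected set meeting $V(G_0)$ meets it in a connected set, so its image under $\pi$ is non-zero. Any other connected set lies in a pendant path and has sum $jg$ with $1\le j\le w-1$. So the labelling is free.

Conversely, let $\ell$ be a free $\Gamma$-labelling of $G_1$. By Lemma 3 with $N=3w$ and $L=w-1$, we have $|K_u|\ge w$. Also $K_u\ne\Gamma$, since $\ell(u)\notin K_u$. As $|K_u|$ divides $3w$, a power of $3$, we get $|K_u|=w$. If $K_u\ne K_{u'}$, then $K_u+K_{u'}$ has order larger than $w$ and dividing $3w$, so it is $\Gamma$. This contradicts Lemma 3 for $A=V(G_0)$ and $U=\{u,u'\}$. So all $K_u$ equal one group $K$, and $\ell$ modulo $K$ is a free labelling of $G_0$ by $\Gamma/K\cong\mathbb Z_3$. $\square$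

Here is exactly where the attempt stops: everything is read modulo a subgroup $K$ of order $w$, and both quotients are $\mathbb Z_3$. The relation "$3y=0$ with $y\notin K$" is invisible there. So part of the graph must carry no pendant paths. In our $G$ this part consists of $\Theta$, the $y_i$ and the $z_j$. But then something must force those vertices to receive labels of the intended kind. That is the task of the coordinate in $\mathbb Z_q$ and of the long path $P$, which will leave only three possible $\mathbb Z_q$-values for connected subsets of $D$ containing $r$.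

## 5. A free labelling by $\mathbb Z_w\times\mathbb Z_3\times\mathbb Z_q$

This section proves the easy half of Theorem 1. Let $a,b,e$ be the standard generators of $\mathbb Z_w,\mathbb Z_3,\mathbb Z_q$. Label
$$s_i\mapsto -e,\qquad r\mapsto -2e+2b,\qquad v_3,v_4\mapsto e,\qquad x\mapsto a\ (x\in\Theta),\qquad y_1,\dots,y_4,z_3,z_4\mapsto b .$$
Every vertex of a pendant path at a hub gets $a$. Each pendant path at $s_i$ is labelled successively $a^{w-1}\,b\,a^{w-1}\,b\,a^{w-1}$, which uses $3(w-1)+2=3w-1$ vertices. Let $A$ be connected. We check $\ell(A)\neq0$ in four cases. Pendant vertices never contribute to the $e$-coordinate.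

**Case 1: $A$ meets $P$.** Everything is attached to $P$ at single vertices, so $A\cap P$ is a subpath, with $t$ vertices, $1\le t\le c$. If $r\notin A$ then $A\cap D=\emptyset$, because $r$ is the only vertex of $D$ adjacent to $P$. The $e$-coordinate is then $-t\ne0$, as $t\le q-3$. If $r\in A$, the $e$-coordinate is $-t-2+|A\cap\{v_3,v_4\}|$, which lies in $[-(c+2),-1]=[-(q-1),-1]$, so it is non-zero mod $q$.

**Case 2: $A\cap P=\emptyset$ and $r\in A$.** The $e$-coordinate $-2+|A\cap\{v_3,v_4\}|$ is non-zero unless $v_3,v_4\in A$. In that case, the only way from $v_j$ to $r$ leads through $z_j$ and $y_j$, so $A\ni z_3,y_3,z_4,y_4$. To reach $r$, the set $A$ contains one or both of $y_1,y_2$. The $b$-coordinate is $2+4+1=7$ or $2+4+2=8$, non-zero mod $3$.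

**Case 3: $A\cap P=\emptyset$, $r\notin A$, and $A$ contains $v_3$ or $v_4$.** The $e$-coordinate is $1$ or $2$.

**Case 4: $A$ contains none of the $s_i,r,v_3,v_4$.** Suppose $A$ lies in one pendant path. If it contains $b$-labelled vertices, there are one or two of them, and the $b$-coordinate is non-zero. Otherwise $A$ lies in a run of $w-1$ labels $a$, and the sum is $ja$ with $1\le j\le w-1$. If $A$ does not lie in a pendant path, then $A\subseteq\Theta\cup\{y_1,\dots,y_4,z_3,z_4\}$. If $A\cap\Theta\ne\emptyset$, the $a$-coordinate $|A\cap\Theta|\in[1,w-1]$ is non-zero. Otherwise $A$ is $\{y_1\}$, $\{y_2\}$ or a subset of $\{y_3,z_3\}$ or of $\{y_4,z_4\}$, with $b$-coordinate $1$ or $2$.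

So the labelling is free, and $G$ is not zero-forcing for $\mathbb Z_w\times\mathbb Z_3\times\mathbb Z_q$.

## 6. A free $\mathbb Z_n$-labelling leaves three $\mathbb Z_q$-values for $D$

From here to the end of Section 11 we assume, for contradiction, that
$$\ell \text{ is a free labelling of } G \text{ by } \mathcal C=\mathbb Z_{3w}\times\mathbb Z_q\cong\mathbb Z_n .$$
The isomorphism holds because $q$ is a prime larger than $3w$. Let $\kappa:\mathcal C\to\mathbb Z_q$ and $\theta:\mathcal C\to\mathbb Z_{3w}$ be the projections, $H=\ker\kappa\cong\mathbb Z_{3w}$ and $Q=\ker\theta\cong\mathbb Z_q$. Let $\eta=\theta\bmod 3\in\mathbb Z_3$, and let $W=\{h\in H:\eta(h)=0\}$. This is the unique subgroup of order $w$ of the cyclic group $H$. For sets of vertices write $\kappa(A)=\kappa(\ell(A))$, $\theta(A)=\theta(\ell(A))$ and $\eta(A)=\eta(\ell(A))$.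

**Definition.** A vertex $u$ is *class-zero* if $\kappa(u)=0$. It is *in $W$* if $\ell(u)\in W$, that is, $\kappa(u)=0$ and $\eta(u)=0$.

For $w=9$, $q=31$: a vertex labelled $(6,0)$ is in $W$. One labelled $(1,0)$ is class-zero with $\eta=1$, so it is not in $W$. One labelled $(0,5)$ is not class-zero.

A *core set* is a set of vertices of the core. Since $M=n^{3w}\ge n^{L+1}$ for $L=3w-1$ and for $L=w-1$, Lemma 3 applies with $\Gamma=\mathcal C$ and $N=n$. It gives subgroups $K_{s_i}$ of order at least $3w$, and $K_u$ of order at least $w$ for the hubs $u$. Since $3w$ and $q$ are coprime, every subgroup of $\mathcal C$ is a product of a subgroup of $\mathbb Z_{3w}$ and a subgroup of $\mathbb Z_q$. Hence it either lies in $H$ or contains $Q$.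

**Step 1. The path sees only $\kappa$: we show $K_{s_i}=H$ for all $i$.** As $|K_{s_i}|\ge3w=|H|$, either $K_{s_i}=H$ or $K_{s_i}\supseteq Q$. If $K_{s_i}=H$ and $K_{s_j}\supseteq Q$ for some $i,j$, a subpath of $P$ containing $s_i$ and $s_j$ would have its sum outside $H+Q=\mathcal C$, which is impossible. If all $K_{s_i}\supseteq Q$, then every subpath of $P$ has its sum outside $Q=\ker\theta$, so it has non-zero $\theta$-sum. The $c+1$ partial $\theta$-sums along $P$, starting with $0$, are then distinct elements of $\mathbb Z_{3w}$, contradicting $c\ge 3w$. So $K_{s_i}=H$ for all $i$. Lemma 3 with $U=\{s_i\}$ now says: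
$$\kappa(A)\ne0\quad\text{for every connected core set } A \text{ meeting } P. \tag{1}$$

**Step 2. The hubs see $W$: we show $W\subseteq K_u\subseteq H$ for each hub $u$.** Apply Lemma 3 to the connected core set $D\cup\{s_c\}$ and $U=\{u,s_c\}$. Its sum lies outside $K_u+H$, so $K_u+H\neq\mathcal C$. As $H$ has prime index $q$, this forces $K_u\subseteq H$. The subgroups of $H\cong\mathbb Z_{3^{k+1}}$ form a chain, and $|K_u|\ge w$, so $K_u\supseteq W$.

**Definition.** A *hub set* is a connected set $A\subseteq D$ that contains a hub and satisfies $\kappa(A)=0$.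

If $A$ is a hub set containing the hub $u$, then $\ell(A)\in H$ and $\ell(A)\notin K_u\supseteq W$. So $\ell(A)\in H\setminus W$. Together with plain freeness this gives
$$\eta(A)\ne0\ \text{ for every hub set } A, \tag{2}$$
$$\ell(A)\neq 0\ \text{ for every connected } A\subseteq D. \tag{3}$$

To see what hub sets look like, take the analogues of $\kappa$ and $\eta$ for the labelling of Section 5, namely its $e$- and $b$-coordinates. There the hub sets are the connected $A\subseteq D$ containing all of $r,v_3,v_4$ (Cases 2 and 3), and their $b$-coordinate is $1$ or $2$.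

**Step 3. The path uses up all but three values of $\kappa$.** Let $f_i=\kappa(s_1)+\dots+\kappa(s_i)$, with $f_0=0$. By (1) the elements $f_0,\dots,f_c$ are distinct. Let $A\subseteq D$ be connected with $r\in A$. For $1\le i\le c$, apply (1) to $\{s_i,\dots,s_c\}\cup A$: we get $f_c-f_{i-1}+\kappa(A)\ne0$. So $f_c+\kappa(A)\notin\{f_0,\dots,f_{c-1}\}$, and also $f_c\notin\{f_0,\dots,f_{c-1}\}$. With
$$\mathcal Y=\{\kappa(A):A\subseteq D \text{ connected},\ r\in A\}$$
the set $f_c+(\{0\}\cup\mathcal Y)$ therefore avoids $c$ elements of $\mathbb Z_q$. Hence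
$$|\{0\}\cup\mathcal Y|\le q-c=3. \tag{4}$$

From now on only $D$ and the statements (2), (3), (4) matter.

## 7. Vertices in $W$, and class-zero paths between hub sets

**Lemma 4.** (a) No path on $w$ vertices of $D$ has all its vertices in $W$. (b) If a clique $U\subseteq D$ of $w-1$ vertices lies in $W$, then every element of $W\setminus\{0\}$ is the sum of a non-empty subset of $U$.

*Proof.* (a) A path on $|W|$ vertices is zero-forcing for $W$, so there would be a connected set of sum zero, contradicting (3). (b) Order $U$ arbitrarily and form the $w-1$ partial sums of the labels. They are non-zero, and distinct, because they and their differences are (up to sign) sums of non-empty subsets of a clique, which are connected, so (3) applies. They are $w-1$ distinct elements of $W\setminus\{0\}$, hence all of it. $\square$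

**Lemma 5.** Let $A,B$ be disjoint hub sets. Let $u_1,\dots,u_m$ $(m\ge1)$ be class-zero vertices of $D$ outside $A\cup B$ forming a path, with $u_1$ adjacent to $A$ and $u_m$ adjacent to $B$. Then $\eta(u_i)=0$ for all $i$, and $\eta(A)=\eta(B)$.

*Proof.* For $0\le i\le m$ let $g_i=\eta(A\cup\{u_1,\dots,u_i\})$, and let $E=\eta(A\cup\{u_1,\dots,u_m\}\cup B)$. These are $\eta$-values of hub sets, so $g_i\ne0$ and $E\neq0$ by (2). Moreover $E-g_i=\eta(\{u_{i+1},\dots,u_m\}\cup B)$ is the value of a hub set, so $g_i\neq E$. Thus every $g_i$ is the single element $g$ of $\mathbb Z_3\setminus\{0,E\}$. So $\eta(u_i)=g_i-g_{i-1}=0$. Since $E$ and $g$ are the two non-zero elements, $E=-g$, and $\eta(B)=E-g_m=-2g=g=g_0=\eta(A)$. $\square$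

## 8. Four subsets of $\mathbb Z_q$ with sizes adding up to at most six

**Notation.** Write $\rho=\kappa(r)$, $\beta_i=\kappa(y_i)$, $\gamma_j=\kappa(z_j)$, $\alpha_j=\kappa(v_j)$. For $j=3,4$, *branch $j$* is the sequence $y_j,z_j,v_j$, with initial segments
$$F_j^0=\emptyset,\quad F_j^1=\{y_j\},\quad F_j^2=\{y_j,z_j\},\quad F_j^3=\{y_j,z_j,v_j\}.$$
Put
$$S=\{\beta_1,\beta_2,\beta_1+\beta_2\},\qquad X=\{\kappa(I):\emptyset\ne I\subseteq\Theta\},\qquad Q_j=\{\kappa(F_j^i):0\le i\le 3\}\ni0 .$$
So $S$ collects the values $\kappa(J)$ for non-empty $J\subseteq\{y_1,y_2\}$. We have $|S|=1$ if and only if $\beta_1=\beta_2=0$. Likewise $|Q_j|=1$ if and only if $\beta_j=\gamma_j=\alpha_j=0$, and then we call branch $j$ *trivial*.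

**Step 1. The budget.** For non-empty $J\subseteq\{y_1,y_2\}$, non-empty $I\subseteq\Theta$ and initial segments $F_3,F_4$ of the branches, the set $\{r\}\cup J\cup I\cup F_3\cup F_4$ is connected: $r$ is adjacent to $J$, and all $y_i$ are adjacent to all of $I$. So $\rho+S+X+Q_3+Q_4\subseteq\mathcal Y$, and by (4) the sumset $S+X+Q_3+Q_4$ has at most three elements. By CD it has at least $\min(q,|S|+|X|+|Q_3|+|Q_4|-3)$ elements. As $q>3$,
$$|S|+|X|+|Q_3|+|Q_4|\le 6;\quad\text{and if } |S+X+Q_3+Q_4|=3,\text{ then } 0\in\rho+S+X+Q_3+Q_4. \tag{5}$$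
The second part holds because otherwise $\{0\}\cup\mathcal Y$ would have at least four elements. Since each of the four sets has at least one element, at most two units exceed the minimum $1+1+1+1$. The case distinction below is about where they go.

**Step 2. Almost all of $\Theta$ is class-zero.** Let $j_0$ be the number of $x\in\Theta$ with $\kappa(x)\ne0$. The sets $\{r,y_1\}\cup I$ with $I\subseteq\Theta$ (empty $I$ allowed) are connected and contain $r$. Their $\kappa$-values form the translate by $\rho+\beta_1$ of $\sum_{x\in\Theta}\{0,\kappa(x)\}$, which by CD has at least $\min(q,j_0+1)=j_0+1$ elements. By (4), $j_0\le2$. Let $\Theta_0$ be the set of class-zero vertices of $\Theta$. Then $|\Theta_0|=w-1-j_0\ge6$, because $w\ge9$. As $\Theta_0\ne\emptyset$, the empty sum $0$ is also the $\kappa$-value of a non-empty subset of $\Theta$. So $X$ contains all subset sums, and $|X|\ge j_0+1$.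

**Step 3. Not both branches are trivial.** Suppose they are. Then $\{v_3\}$ and $\{v_4\}$ are hub sets. For each $x\in\Theta_0$ the class-zero path $z_3,y_3,x,y_4,z_4$ links them, and Lemma 5 shows that all its vertices have $\eta=0$, so they are in $W$. Running through $z_3$, $y_3$, all of $\Theta_0$, $y_4$, $z_4$ we get a path on at least $(w-3)+4>w$ vertices in $W$, contradicting Lemma 4(a).

Exchanging the branches $3$ and $4$ is a symmetry of $G$. So from now on we may assume
$$|Q_3|\ge2\quad\text{and}\quad|Q_3|\ge|Q_4| .$$
By (5), $|S|+|X|+|Q_4|\le4$. Hence $|X|\le2$ and $j_0\le1$. Section 9 treats $j_0=1$, Section 10 the case $j_0=0$ with branch $4$ trivial, and Section 11 the case $j_0=0$ with branch $4$ non-trivial.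

## 9. One vertex of $\Theta$ is not class-zero

Let $j_0=1$. Then $|X|\ge2$, so $|X|=2$ and $|S|=|Q_4|=1$, and then $|Q_3|=2$ by (5). Thus $\beta_1=\beta_2=0$ and branch $4$ is trivial.

**Step 1. Find hub sets containing $r$.** By CD, $|S+X+Q_3+Q_4|\ge2+2-1=3$, so it equals $3$, and (5) gives $0\in\rho+S+X+Q_3+Q_4$. As $S=Q_4=\{0\}$, there are $\emptyset\ne I_0\subseteq\Theta$ and an initial segment $F$ of branch $3$ with $\kappa(\{r,y_1\}\cup I_0\cup F)=0$. Fix this $F$ and consider all hub sets of the form
$$A=\{r,y_1\}\cup I\cup F,\qquad \emptyset\neq I\subseteq\Theta .$$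

**Step 2. Link them to $v_4$.** As branch $4$ is trivial, $\{v_4\}$ is a hub set disjoint from $A$, and $y_4,z_4$ is a class-zero path outside both, with $y_4$ adjacent to $I$ and $z_4$ adjacent to $v_4$. Lemma 5 gives $\eta(y_4)=\eta(z_4)=0$, and $\eta(A)=\eta(v_4)$ for every hub set $A$ of this form.

**Step 3. All of $\Theta_0$ is in $W$.** Let $x\in\Theta_0$. There is a hub set of the form above with $x\notin I$:

- if $x\notin I_0$, take $I=I_0$;
- if $x\in I_0$ and $I_0\ne\{x\}$, take $I=I_0\setminus\{x\}$, which has the same $\kappa$-value;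
- if $I_0=\{x\}$, take $I=\{x'\}$ with $x'\in\Theta_0\setminus\{x\}$, again with the same $\kappa$-value $0$.

Then $A$ and $A\cup\{x\}$ are both hub sets of this form, so by Step 2 they have the same $\eta$-value, and $\eta(x)=0$.

**Step 4. Contradiction.** The vertices of $\Theta_0$ followed by $y_4,z_4$ form a path on $(w-2)+2=w$ vertices in $W$, contradicting Lemma 4(a).

So $j_0=0$ from now on: all of $\Theta$ is class-zero, $X=\{0\}$, and $|S|+|Q_3|+|Q_4|\le5$.

## 10. All of $\Theta$ is class-zero and branch 4 is trivial

The idea is that a trivial branch $4$ gives many hub sets through $v_4$, and these conflict with a class-zero neighbor of the clique.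

**Lemma 6.** Suppose branch $4$ is trivial (and $\Theta$ is class-zero). Then $\beta_1,\beta_2,\beta_3\ne0$.

*Proof.* Suppose $y\in\{y_1,y_2,y_3\}$ is class-zero. Put
$$f=\eta(v_4),\qquad q_1=\eta(\{v_4,z_4\}),\qquad q_2=\eta(\{v_4,z_4,y_4\}).$$
These are values of hub sets, so they are non-zero. Also $\{v_4,z_4,y_4\}\cup I$ is a hub set for every $I\subseteq\Theta$, so $q_2+\eta(I)\ne0$. Two vertices of $\Theta$ with non-zero $\eta$ would have subset sums covering $\mathbb Z_3$, including $-q_2$. So at most one $x\in\Theta$ has $\eta(x)\neq0$.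

**Case (α): $\Theta\subseteq W$.** First we find the $\eta$-values of $y$ and $y_4$. If $\eta(y)=0$, then $y$ followed by $\Theta$ is a path on $w$ vertices in $W$, contradicting Lemma 4(a); the same holds for $y_4$. So $\eta(y)\ne0\ne\eta(y_4)$. Since $q_2=q_1+\eta(y_4)\neq q_1$, the elements $q_1,q_2$ are the two non-zero elements of $\mathbb Z_3$. For $x\in\Theta$ the hub set $\{v_4,z_4,y_4,x,y\}$ shows $q_2+\eta(y)\neq0$. Also $q_2+\eta(y)\ne q_2$. So $q_2+\eta(y)=q_1$, that is, $\eta(y)=q_1-q_2=-\eta(y_4)$.

Hence $\epsilon:=\ell(y)+\ell(y_4)\in W$. If $\epsilon\ne0$, Lemma 4(b) gives a non-empty $I\subseteq\Theta$ with $\ell(I)=-\epsilon$, and $\{y,y_4\}\cup I$ is connected with sum $0$, contradicting (3). So $\epsilon=0$.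

If $\eta(z_4)=0$, then $\ell(z_4)\in W$, and $\ell(z_4)\neq0$ by (3). Choose $\emptyset\ne I\subseteq\Theta$ with $\ell(I)=-\ell(z_4)$. The connected set $\{z_4,y_4,y\}\cup I$ has sum $\ell(z_4)+\epsilon+\ell(I)=0$, a contradiction.

If $\eta(z_4)\neq0$, then $q_1=f+\eta(z_4)\neq f$. As $f\ne0$, we get $f=q_2$. So $\eta(\{z_4,y_4\})=q_2-f=0$ and $\epsilon':=\ell(z_4)+\ell(y_4)\in W$. By (3), $\epsilon'\ne0$. Choose $\emptyset\neq I\subseteq\Theta$ with $\ell(I)=-\epsilon'$. Then $\{z_4,y_4\}\cup I$ is connected with sum $0$, a contradiction.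

**Case (β): exactly one $x^*\in\Theta$ has $u:=\eta(x^*)\neq0$.** Put $\Theta_W=\Theta\setminus\{x^*\}$. Then $\Theta_W\subseteq W$ and $|\Theta_W|=w-2$. First we show that $y$ is in $W$. For non-empty $I\subseteq\Theta$ the sets $\{v_4,z_4,y_4\}\cup I$ and $\{v_4,z_4,y_4\}\cup I\cup\{y\}$ are hub sets. Taking $I\subseteq\Theta_W$ a single vertex or $I=\{x^*\}$, we see that $-q_2\notin\{0,u\}+\{0,\eta(y)\}$. If $\eta(y)\ne0$, this sumset is $\mathbb Z_3$ by CD, which is impossible. So $\eta(y)=0$ and $y$ is in $W$.

Next we find $\eta(y_4)$. If $\eta(y_4)=0$, then $y,\Theta_W,y_4$ is a path on $1+(w-2)+1=w$ vertices in $W$, contradicting Lemma 4(a). So $\eta(y_4)\ne0$, $q_1\ne q_2$, and $q_1,q_2$ are the two non-zero elements. The hub set $\{v_4,z_4,y_4,x^*\}$ shows $q_2+u\ne0$. Also $q_2+u\ne q_2$, so $q_2+u=q_1$ and $u=q_1-q_2=-\eta(y_4)$. Hence $\epsilon:=\ell(y_4)+\ell(x^*)\in W$.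

The set $U=\Theta_W\cup\{y\}$ is a clique of $w-1$ vertices in $W$, all adjacent to $x^*$. By Lemma 4(b) some $U'\subseteq U$, empty if $\epsilon=0$, has $\ell(U')=-\epsilon$. Then $\{y_4,x^*\}\cup U'$ is connected with sum $0$, contradicting (3). $\square$

Now we exclude the case $|Q_4|=1$.

**Step 1. Find hub sets containing $r$.** By Lemma 6, $\beta_1,\beta_2\ne0$, so $|S|\ge2$. As $|Q_3|\geq2$ and $|S|+|Q_3|\le4$, we have $|S|=|Q_3|=2$. By CD $|S+Q_3|\ge3$, so $|S+X+Q_3+Q_4|=|S+Q_3|=3$. By (5) there are $\emptyset\neq J\subseteq\{y_1,y_2\}$ and an initial segment $F$ of branch $3$ with $\rho+\kappa(J)+\kappa(F)=0$. As $\Theta$ is class-zero, $A_I=\{r\}\cup J\cup I\cup F$ is a hub set for every $\emptyset\ne I\subseteq\Theta$.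

**Step 2. Link them to $v_4$.** Lemma 5 with $A=A_I$, $B=\{v_4\}$ and the path $y_4,z_4$ gives $\eta(y_4)=0$ and $\eta(A_I)=\eta(v_4)$ for all $I\neq\emptyset$. For $x\in\Theta$, compare $I=\{x'\}$ with $I=\{x,x'\}$, where $x'\ne x$: we get $\eta(x)=0$.

**Step 3. Contradiction.** $\Theta$ followed by $y_4$ is a path on $w$ vertices in $W$, contradicting Lemma 4(a).

## 11. Both branches non-trivial: an element of order three outside $W$

The remaining case is $|Q_4|\ge2$. The labelling of Section 5 has this shape, so here the argument must use that the group is cyclic. It does so only in the last line.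

Since $|Q_3|\ge|Q_4|\ge2$ and $|S|+|Q_3|+|Q_4|\le5$, we have $|S|=1$ and $|Q_3|=|Q_4|=2$. So $\beta_1=\beta_2=0$ and $Q_j=\{0,\delta_j\}$ with $\delta_j\neq0$. By CD and Step 1 of Section 8, $|Q_3+Q_4|=3$. So two of $0,\delta_3,\delta_4,\delta_3+\delta_4$ coincide. As $\delta_3,\delta_4\ne0$, this means $\delta_4=\delta_3$ or $\delta_4=-\delta_3$. By (5), $0\in\rho+Q_3+Q_4$. The situation is again symmetric in the two branches.

**Definition.** A pair $(\varepsilon_3,\varepsilon_4)\in\{0,1\}^2$ is *good* if $\rho+\varepsilon_3\delta_3+\varepsilon_4\delta_4=0$.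

A good pair exists. In the analogue in Section 5, $\rho=-2$ and $\delta_3=\delta_4=1$, and $(1,1)$ is the only good pair.

For a good pair and initial segments $F_j$ of branch $j$ with $\kappa(F_j)=\varepsilon_j\delta_j$ (these exist), and for all non-empty $J\subseteq\{y_1,y_2\}$ and $I\subseteq\Theta$, the set $\{r\}\cup J\cup I\cup F_3\cup F_4$ is a hub set. So by (2)
$$\eta(r)+\eta(F_3)+\eta(F_4)+\eta(J)+\eta(I)\neq0. \tag{6}$$
Let $S_y$ be the set of all $\eta(J)$ and $S_x$ the set of all $\eta(I)$, for $J,I$ non-empty. By (6), $S_y+S_x\neq\mathbb Z_3$, that is, $|S_y+S_x|\le2$.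

**Step 1. We show $\Theta\subseteq W$.** Suppose at least two $x\in\Theta$ have $\eta(x)\ne0$. If some $x'\in\Theta$ has $\eta(x')=0$, then $S_x$ contains all subset sums, including the empty one, so $S_x=\mathbb Z_3$. Otherwise $\Theta$ has three vertices with non-zero $\eta$. Either two of these values are $u,-u$, with sums $u,-u,0$, or all three equal $u$, with sums $u,2u,3u=0$. Again $S_x=\mathbb Z_3$. Both contradict $|S_y+S_x|\le 2$.

Suppose exactly one $x^*\in\Theta$ has $\eta(x^*)\ne0$. Then $|S_x|=2$, so $|S_y|=1$ by CD, which means $\eta(y_1)=\eta(y_2)=\eta(y_1)+\eta(y_2)$ and hence $\eta(y_1)=\eta(y_2)=0$. Then $y_1,\Theta\setminus\{x^*\},y_2$ is a path on $w$ vertices in $W$, contradicting Lemma 4(a).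

So $\Theta\subseteq W$. By Lemma 4(b) the sums of non-empty subsets of $\Theta$ cover $W\setminus\{0\}$.

**Step 2. The labels of $y_1$ and $y_2$ modulo $W$.** If a class-zero $y_i$ $(1\le i\le4)$ had $\eta(y_i)=0$, then $y_i$ followed by $\Theta$ would be a path on $w$ vertices in $W$. So every class-zero $y_i$ has $\eta(y_i)\ne0$. This applies to $y_1,y_2$. If $\eta(y_1)=-\eta(y_2)$, then $S_y=\mathbb Z_3$, which is impossible. So
$$\eta(y_1)=\eta(y_2)=:v\ne0,\qquad S_y=\{v,2v\},\qquad S_x=\{0\}.$$
Thus (6) says that $\eta(r)+\eta(F_3)+\eta(F_4)$ is neither $-v$ nor $-2v$. These are the two non-zero elements of $\mathbb Z_3$. Hence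
$$\eta(r)+\eta(F_3)+\eta(F_4)=0\ \text{ for every good pair and all } F_j \text{ with } \kappa(F_j)=\varepsilon_j\delta_j. \tag{7}$$

**Step 3. Two consequences of $\Theta\subseteq W$.**

**Lemma 7.** (G) If $T\subseteq D\setminus\Theta$ has $\kappa(T)=0$ and $\eta(T)=0$, and $T\cup I$ is connected for all $\emptyset\ne I\subseteq\Theta$, then $\ell(T)=0$. (H) No hub set $B\subseteq D\setminus\{r,y_1,y_2\}$ contains $y_3$ or $y_4$.

*Proof.* (G) We have $\ell(T)\in W$. If $\ell(T)\ne0$, choose a non-empty $I\subseteq\Theta$ with $\ell(I)=-\ell(T)$. Then $T\cup I$ is connected with sum $0$, contradicting (3). (H) Otherwise take $x\in\Theta$. As $B$ contains $y_3$ or $y_4$, the sets $B\cup\{x\}$, $B\cup\{x,y_1\}$, $B\cup\{x,y_1,y_2\}$ are connected. They are hub sets, since $x,y_1,y_2$ are class-zero. Their $\eta$-values are $\eta(B),\eta(B)+v,\eta(B)+2v$, three different elements of $\mathbb Z_3$, so one of them is $0$, contradicting (2). $\square$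

**Step 4. A good pair determines the $\kappa$-values on the branches.** Fix $j\in\{3,4\}$ and put $p_i=\kappa(F_j^i)\in\{0,\delta_j\}$.

**Claim (i).** If a good pair has $\varepsilon_j=0$, then $p_1=p_2=p_3=\delta_j$, so $\beta_j=\delta_j$ and $\gamma_j=\alpha_j=0$.

*Proof.* Suppose $p_i=0$ with $i\ge1$. In (7) we may take $F_j=\emptyset$ or $F_j=F_j^i$, keeping the other segment fixed. Comparing the two gives $\eta(F_j^i)=0$. If $i=1$, then $y_j$ is class-zero with $\eta(y_j)=0$, contradicting Step 2. If $i=2$, then (G) with $T=\{y_j,z_j\}$ gives $\ell(\{y_j,z_j\})=0$, contradicting (3). If $i=3$, then $F_j^3$ is a hub set (it contains $v_j$) with $\eta=0$, contradicting (2). $\square$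

**Claim (ii).** If a good pair has $\varepsilon_j=1$, then $(p_1,p_2,p_3)=(0,0,\delta_j)$, so $\beta_j=\gamma_j=0$ and $\alpha_j=\delta_j$.

*Proof.* By (7), all $F_j^i$ with $p_i=\delta_j$ have the same $\eta$-value. If $p_3=0$, then $F_j^3$ is a hub set containing $y_j$ and none of $r,y_1,y_2$, contradicting (H). So $p_3=\delta_j$. If $p_2=\delta_j$, then $\alpha_j=p_3-p_2=0$ and $\eta(v_j)=\eta(F_j^3)-\eta(F_j^2)=0$. So $\{v_j\}$ is a hub set violating (2). Hence $p_2=0$. If $p_1=\delta_j$, then $\kappa(\{z_j,v_j\})=p_3-p_1=0$ and $\eta(\{z_j,v_j\})=\eta(F_j^3)-\eta(F_j^1)=0$. So $\{z_j,v_j\}$ is a hub set violating (2). Hence $p_1=0$. $\square$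

The two conclusions exclude each other ($p_1=\delta_j\ne0$ against $p_1=0$). So for each $j$, all good pairs have the same $\varepsilon_j$, and there is exactly one good pair.

**Step 5. The pairs $(0,0)$, $(1,0)$ and $(0,1)$ are not good.** If $(0,0)$ is good, then $\rho=0$, so $\{r\}$ is a hub set. But (7) with $F_3=F_4=\emptyset$ gives $\eta(r)=0$, contradicting (2).

Suppose $(1,0)$ is good, so $\rho+\delta_3=0$. If $\delta_4=\delta_3$, then $(0,1)$ is good too, which is impossible by Step 4. So $\delta_4=-\delta_3$. Claim (ii) for $j=3$ gives $\beta_3=\gamma_3=0$ and $\alpha_3=\delta_3$. Claim (i) for $j=4$ gives $\beta_4=\delta_4$. For any $x\in\Theta$ the connected set $\{v_3,z_3,y_3,x,y_4\}$ has $\kappa=\delta_3+\delta_4=0$. It is a hub set contradicting (H). The pair $(0,1)$ is excluded in the same way with the branches exchanged.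

So $(1,1)$ is good, and by Claim (ii) the vertices $y_3,z_3,y_4,z_4$ are class-zero.

**Step 6. The labels of $y_j$ and $z_j$ are determined by $\ell(y_1)$.** Consider non-empty sets
$$T=J\cup F_3\cup F_4,\qquad J\subseteq\{y_1,y_2\},\quad F_j\in\{F_j^0,F_j^1,F_j^2\}.$$
They are class-zero sets, and $T\cup I$ is connected for all $\emptyset\ne I\subseteq\Theta$. So (G) says: $\eta(T)=0$ implies $\ell(T)=0$. In particular $\eta(\{y_j,z_j\})\ne0$, since otherwise $\ell(\{y_j,z_j\})=0$, contradicting (3). By Step 2, $\eta(y_j)=\pm v$. Let $j\in\{3,4\}$.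

*Suppose $\eta(y_j)=-v$.* The sets $T=\{y_1,y_j\}$ and $T=\{y_2,y_j\}$ have $\eta(T)=0$, so $\ell(y_1)=\ell(y_2)=:y$ and $\ell(y_j)=-y$. Since $\eta(\{y_j,z_j\})\ne0$, we have $\eta(z_j)\ne v$. If $\eta(z_j)=0$, then $T=\{y_1,y_j,z_j\}$ has $\eta(T)=v-v+0=0$, so $y-y+\ell(z_j)=0$ and $\ell(z_j)=0$, contradicting (3). So $\eta(z_j)=-v$. Now $T=\{y_1,y_2,y_j,z_j\}$ has $\eta(T)=2v-v-v=0$, so $2y-y+\ell(z_j)=0$ and $\ell(z_j)=-y$. Thus $\ell(F_j^1)=-y$ and $\ell(F_j^2)=-2y$.

*Suppose $\eta(y_j)=v$.* The set $T=\{y_1,y_2,y_j\}$ has $\eta(T)=3v=0$, so $\ell(y_j)=-\ell(y_1)-\ell(y_2)$. Since $\eta(\{y_j,z_j\})\ne0$, we have $\eta(z_j)\neq-v$. If $\eta(z_j)=0$, then $T=\{y_1,y_2,y_j,z_j\}$ has $\eta(T)=3v=0$, and $\ell(T)=0$ gives $\ell(z_j)=0$, contradicting (3). So $\eta(z_j)=v$. Now $T=\{y_1,y_j,z_j\}$ and $T=\{y_2,y_j,z_j\}$ have $\eta(T)=3v=0$, so $\ell(F_j^2)=-\ell(y_1)=-\ell(y_2)$. With $y:=\ell(y_1)=\ell(y_2)$ this reads $\ell(F_j^2)=-y$, and $\ell(F_j^1)=\ell(y_j)=-2y$.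

In both cases, with $y=\ell(y_1)$, one of $\ell(F_j^1),\ell(F_j^2)$ is $-y$ and the other is $-2y$. This holds for $j=3$ and for $j=4$ with the same $y$.

**Step 7. The two branches together give $3y=0$.** Choose $F_3\in\{F_3^1,F_3^2\}$ with $\ell(F_3)=-y$ and $F_4\in\{F_4^1,F_4^2\}$ with $\ell(F_4)=-2y$. For $T=F_3\cup F_4$ we have $\eta(T)=-v-2v=-3v=0$, so (G) gives $\ell(T)=-3y=0$. Now $y\in H\cong\mathbb Z_{3w}$, since $y_1$ is class-zero. So $3y=0$ means that $y$ is a multiple of $w$. As $3\mid w$, we get $\eta(y)=0$, contradicting $\eta(y)=v\neq0$.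

All cases are contradictory, so $G$ has no free $\mathbb Z_n$-labelling. With Section 5 this proves Theorem 1, and the conjecture is disproved. $\blacksquare$

For comparison, in the labelling of Section 5 we have $y=b$ and $\ell(y_j)=\ell(z_j)=b$ for $j=3,4$, so $\ell(F_j^1)=b=-2y$ and $\ell(F_j^2)=2b=-y$. This is the second case of Step 6. There $3y=0$ holds with $b$ outside $\mathbb Z_w\times 0$, so Step 7 yields no contradiction, as it must.

## 12. Multiplying the order by a large prime

Here the construction that was useless in Section 4, pendant paths at every vertex, is exactly right, because passing to a quotient is what we want.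

**Theorem 8.** Suppose $G$ is zero-forcing for $\mathbb Z_n$ but not for an abelian group $\mathcal G$ of order $n$, and let $t>n$ be a prime. Then there is a graph $G'$ that is zero-forcing for $\mathbb Z_{nt}$ but not for $\mathcal G\times\mathbb Z_t$.

*Proof.* Attach $(nt)^t$ pendant paths on $t-1$ vertices to every vertex of $G$, and call the result $G'$.

**Step 1. $G'$ is zero-forcing for $\mathbb Z_{nt}$.** Suppose $\ell$ is a free $\mathbb Z_{nt}$-labelling of $G'$. Lemma 3, with $N=nt$ and $L=t-1$, gives for every $u\in V(G)$ a subgroup $K_u$ with $|K_u|\ge t$ and $\ell(A)\notin K_u$ for every connected $A\subseteq V(G)$ with $u\in A$. If $t\nmid|K_u|$, then $|K_u|$, a divisor of $nt$, divides $n<t$, which is impossible. So $t$ divides $|K_u|$, and $K_u$ contains the unique subgroup $T$ of order $t$ of $\mathbb Z_{nt}$. Hence $\ell(A)\notin T$ for every connected $A\subseteq V(G)$. So $\ell$ modulo $T$ is a free labelling of $G$ by $\mathbb Z_{nt}/T\cong\mathbb Z_n$, a contradiction.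

**Step 2. $G'$ is not zero-forcing for $\mathcal G\times\mathbb Z_t$.** Let $\lambda$ be a free $\mathcal G$-labelling of $G$. Label $u\in V(G)$ by $(\lambda(u),0)$ and every pendant vertex by $(0,1)$. A connected set meeting $V(G)$ meets it in a connected set, so its first coordinate is non-zero. Any other connected set lies in one pendant path, and its second coordinate lies in $[1,t-1]$. So the labelling is free. $\square$

**Corollary 9.** The conjecture fails for all
$$n=3^{k+1}\,q\,t_1\cdots t_m$$
with $k\ge2$, $m\ge0$, $q\ge3^{k+1}+4$ prime, and each $t_i$ a prime with $t_i>3^{k+1}q\,t_1\cdots t_{i-1}$. The violating group is $\mathbb Z_{3^k}\times\mathbb Z_3\times\mathbb Z_q\times\mathbb Z_{t_1}\times\dots\times\mathbb Z_{t_m}$. In particular, it fails for infinitely many $n$, with arbitrarily many prime factors.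

*Proof.* Induct on $m$. For $m=0$ this is Theorem 1 with $w=3^k$, where $3wq=3^{k+1}q$ and $3w+4=3^{k+1}+4$. The step from $m-1$ to $m$ is Theorem 8 with $t=t_m$, whose hypothesis is that $t_m$ exceeds the previous order. As there are infinitely many primes, suitable $q$ and $t_i$ always exist. $\square$

Proposition 2 and Corollary 9 do not decide every order: these notes do not determine exactly for which non-squarefree $n$ the conjecture holds.
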